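# Largest antichains of independent sets of a path

## Degree counting and the short paths

Let $P_n$ be the path with vertex set $[n]=\{1,\dots,n\}$ and edges $\{i,i+1\}$ for $1\le i\le n-1$. A set $A\subseteq[n]$ is independent if it contains no two consecutive integers. The family $Q(P_n)$ of all independent sets, ordered by inclusion, is called the Fibonacci cube, and $Q^{(r)}(P_n)$ is its layer of sets of size $r$. For instance $Q(P_3)$ consists of $\emptyset,\{1\},\{2\},\{3\},\{1,3\}$, with layers of sizes $1,3,1$.

An antichain is a family in which no member contains another. Each layer is an antichain. Sperner's classical theorem says that in the cube of all subsets of $[n]$ no antichain is larger than the largest layer. Let $s(P_n)$ be the maximum size of an antichain in $Q(P_n)$. The question, which comes from Victor Falgas-Ravry, "Sperner's problem for G-independent families", arXiv:1302.6039 (2013), is whether the same holds here: is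
$$s(P_n)=\max\{|Q^{(r)}(P_n)| : 0\le r\le n\}\quad\text{for every } n\,?$$
The answer will be yes. We begin with those $n$ for which counting degrees is enough.

**Notation.** Write $q_r=|Q^{(r)}(P_n)|$, and $R=\lceil n/2\rceil$, the largest size of an independent set. For a family $F$ of sets in layer $r$, let $\partial F$ be the family of all sets in layer $r+1$ that contain a member of $F$. For a family $G$ in layer $r+1$, let $\Delta G$ be the family of all sets in layer $r$ contained in a member of $G$. Throughout, $\binom pi=0$ unless $0\le i\le p$.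

**Definition (slots).** For $A=\{a_1<\dots<a_r\}\in Q^{(r)}(P_n)$ put $a_0=-1$, $a_{r+1}=n+2$ and
$$x_i=a_{i+1}-a_i-2\qquad(0\le i\le r).$$
The numbers $x_0,\dots,x_r$ are the slots of $A$.

Independence and $1\le a_1$, $a_r\le n$ say exactly that all $x_i\ge 0$. Their sum telescopes to $(n+3)-2(r+1)$, which we call
$$\ell=n+1-2r .$$
So $A\mapsto(x_0,\dots,x_r)$ is a bijection from $Q^{(r)}(P_n)$ to the sequences of $r+1$ nonnegative integers with sum $\ell$, and
$$q_r=\binom{\ell+r}{r}=\binom{n+1-r}{r}\quad(0\le r\le R),\qquad q_r=0\quad (r>R). \tag{1}$$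
For example, $n=8$ and $A=\{2,5\}$ give slots $(1,1,3)$, with sum $5$.

To add an element $b$ with $a_i<b<a_{i+1}$, keeping independence, is to replace $x_i$ by two consecutive slots $y=b-a_i-2\ge 0$ and $z=a_{i+1}-b-2\ge0$, with $y+z=x_i-2$. This needs $x_i\ge2$. The new element is $b=a_i+2+y$, so different pairs $(i,y)$ give different supersets. Deleting an element merges two consecutive slots $y,z$ into $y+z+2$. In the example, $\{2,5\}$ has the supersets $\{2,5,7\}$ and $\{2,5,8\}$, with slots $(1,1,0,1)$ and $(1,1,1,0)$.

Two lemmas carry the easy case. The first is stated so that it can be used again later, also for cycles.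

**Lemma 1 (gluing matchings).** Let $\mathcal Q$ be a finite family of sets whose layers $L_0,\dots,L_R$ (by size) are nonempty and exhaust $\mathcal Q$. Let $0\le m\le R$ and suppose that

- $|\partial F|\ge|F|$ for all $F\subseteq L_r$, whenever $0\le r<m$;
- $|\Delta G|\ge|G|$ for all $G\subseteq L_{r+1}$, whenever $m\le r\le R-1$.

Then the maximum size of an antichain in $\mathcal Q$ is $|L_m|$, and $|L_m|=\max_r|L_r|$.

*Proof.* Recall Hall's theorem: a bipartite graph with parts $X,Y$ has a matching covering $X$ if and only if every $F\subseteq X$ has at least $|F|$ neighbors in $Y$. Apply it to the inclusion graph between $L_r$ and $L_{r+1}$. For $r<m$ we get a matching along inclusions that covers $L_r$; for $m\le r\le R-1$ we get one that covers $L_{r+1}$. Take the union of all these matchings. Each set has at most one edge upward and at most one edge downward, so the components are chains that run through consecutive layers. A set below layer $m$ always has its upward edge, and a set above layer $m$ always has its downward edge, so every chain reaches $L_m$; it contains only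 one set of each size, so it meets $L_m$ exactly once. Thus $\mathcal Q$ is partitioned into $|L_m|$ chains. An antichain has at most one member in each chain, so it has at most $|L_m|$ members. Layers are antichains, so $L_m$ attains this bound and $|L_r|\le|L_m|$ for all $r$. $\square$

**Lemma 2 (degrees).** Let $0\le r\le R-1$. Every $B\in Q^{(r+1)}(P_n)$ contains exactly $r+1$ members of $Q^{(r)}(P_n)$. A set $A\in Q^{(r)}(P_n)$ with exactly $\nu$ nonzero slots has $\ell-\nu$ supersets in $Q^{(r+1)}(P_n)$, and $1\le\nu\le r+1$. Consequently: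

- (a) if $n\le 3r$, then $|\Delta G|>|G|$ for every nonempty $G\subseteq Q^{(r+1)}(P_n)$, and in particular $q_r>q_{r+1}$;
- (b) if $n\le 3r+1$, then $|\Delta G|\ge|G|$ for every $G\subseteq Q^{(r+1)}(P_n)$;
- (c) if $n\ge4r+1$, then $|\partial F|\ge|F|$ for every $F\subseteq Q^{(r)}(P_n)$.

*Proof.* Subsets of independent sets are independent, which gives the first count. A slot $x_i\geq 1$ can be split in $x_i-1$ ways (none if $x_i=1$) and a slot $0$ in no way, so $A$ has $\sum_{x_i>0}(x_i-1)=\ell-\nu$ supersets. Since $r\le R-1$ we have $2r+2\le 2R\le n+1$, that is, $\ell\ge2$; so some slot is nonzero and $\nu\ge1$.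

Count the pairs $A\subset B$ with $B\in G$. There are $(r+1)|G|$ of them, and at most $(\ell-1)|\Delta G|=(n-2r)|\Delta G|$. If $n\le3r$, then $n-2r\le r$, so $(r+1)|G|\le r|\Delta G|$; for $G\neq\emptyset$ this forces $|\Delta G|>|G|$. Taking $G=Q^{(r+1)}(P_n)$ gives $q_r>q_{r+1}$. If $n\le3r+1$, then $n-2r\le r+1$ and $|\Delta G|\ge|G|$.

Count the pairs $A\subset B$ with $A\in F$. Each $A$ has at least $\ell-(r+1)=n-3r$ supersets, so $(n-3r)|F|\le(r+1)|\partial F|$. If $n\ge4r+1$ then $n-3r\ge r+1$ and $|F|\le|\partial F|$. $\square$

**Proposition 1 (the easy case).** If no integer $r$ satisfies $3r+2\le n\le4r$, then $s(P_n)=\max_rq_r$.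

*Proof.* Let $m$ be the least $r\in\{0,\dots,R\}$ such that $r=R$ or $n\le4r$. If $r<m$, then $r\le R-1$ and $n\ge4r+1$, so Lemma 2(c) applies. If $m\le r\le R-1$, then $m<R$, so $n\le4m\le4r$; by hypothesis $n\le3r+1$, and Lemma 2(b) applies. Lemma 1 finishes the proof. $\square$

The intervals $[3r+2,4r]$ are empty for $r\le1$, and then they are $\{8\}$, $\{11,12\}$, $\{14,15,16\}$, $\{17,\dots,20\}$, and so on; from $r=4$ on there are no gaps between them, since $3(r+1)+2\le4r+1$. So Proposition 1 settles $n\le7$ and $n=9,10,13$, and nothing else. What changes for the other $n$?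

## The range $3r+2\le n\le 4r$, and the position of the largest layer

**Lemma 3 (ratios).** For $0\le r\le R$,
$$\frac{q_{r+1}}{q_r}=\frac{(n-2r+1)(n-2r)}{(r+1)(n-r+1)}, \tag{2}$$
and this is strictly decreasing on $0\le r\le R$. Let $r^*$ be the least $r$ with $q_r\ge q_{r+1}$. Then $r^*\le R$, $q_r<q_{r+1}$ for $r<r^*$, $q_r\ge q_{r+1}$ for $r^*\le r\le R$, $q_{r^*}=\max_rq_r$, and
$$r^*=\left\lceil\frac{5n+2-\sqrt{5n^2+20n+24}}{10}\right\rceil .$$

*Proof.* For $r\le R-1$, formula (2) follows from (1) by cancelling factorials. For $r=R$ we have $n-2R\in\{0,-1\}$, so the numerator is $0$, as is $q_{R+1}$.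

Let $r\le R-1$ and $k=n-2r\ge1$. From $r$ to $r+1$ the numerator changes from $(k+1)k$ to $(k-1)(k-2)\ge0$, a decrease of $4k-2>0$. The denominator changes by $(r+2)(n-r)-(r+1)(n-r+1)=n-2r-1=k-1\ge0$. So the ratio strictly decreases.

Since $q_{R+1}=0$, $r^*$ exists and $r^*\le R$. The statements about $q_r$ and $q_{r+1}$ follow since the ratio is decreasing, and they give $q_{r^*}=\max_r q_r$.

For $0\le r\le R$, the inequality $q_r\ge q_{r+1}$ reads $(n-2r+1)(n-2r)\le(r+1)(n-r+1)$, which simplifies to
$$5r^2-(5n+2)r+n^2-1\le0 .$$
The discriminant is $(5n+2)^2-20(n^2-1)=5n^2+20n+24$, so the roots are $\rho_\pm=\frac{5n+2\pm\sqrt{5n^2+20n+24}}{10}$. Their product $(n^2-1)/5$ is nonnegative and their sum is positive, so both are nonnegative. They differ by $\frac15\sqrt{5n^2+20n+24}\ge\frac75>1$. Put $c=\lceil\rho_-\rceil\geq 0$. As $r^*$ satisfies the quadratic inequality, $r^*\ge c$, so $c\le R$. As $c<\rho_-+1<\rho_+$, the integer $c$ satisfies the quadratic inequality too, so $q_c\ge q_{c+1}$ and $r^*\le c$. $\square$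

As $n\to\infty$, $r^*/n\to\frac{5-\sqrt5}{10}=0.276\ldots$, which lies strictly between $\frac14$ and $\frac13$. So for large $n$ the layers near the largest one are exactly among those with $3r+2\le n\le4r$, where degree counting is silent.

The first such case is $n=8$, $r=2$, where $\ell=5$. The layer sizes for $n=8$ are $1,8,21,20,5$, so we need a matching of layer $3$ into layer $2$. Each $B$ in layer $3$ has $3$ subsets in layer $2$, but $A=(5,0,0)$ has $4$ supersets. Counting pairs gives only $3|G|\le4|\Delta G|$.

A sensible refinement is to let every $A$ send one unit of mass upward, shared equally among its supersets. If every $B$ received at least $1$, then $|\Delta G|\ge|G|$ would follow. But the set $B$ with slots $(0,3,0,0)$ has the subsets $(5,0,0)$, $(0,5,0)$, $(0,3,2)$ with $4,4,3$ supersets, and receives $\frac14+\frac14+\frac13=\frac56<1$. On the other hand $(1,1,1,0)$ has the subsets $(4,1,0)$, $(1,4,0)$, $(1,1,3)$ and receives $\frac13+\frac13+\frac12=\frac76$. Equal shares are wrong; the shares have to depend on the shapes.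

Another standard route to Sperner's theorem is the LYM inequality $\sum_{A\in\mathcal A}1/q_{|A|}\le1$ for antichains $\mathcal A$. On all of $Q(P_n)$ it is false: for $n=3$ the antichain $\{\{2\},\{1,3\}\}$ gives $\frac13+1$. Here $\{2\}$ has slots $(1,1)$, and no slot can be split. In general, a set in layer $r$ is sure to have a superset when $\ell$ exceeds the number $r+1$ of slots, that is, when $\ell\ge r+2$, or
$$n\ge3r+1 .$$
Since Lemma 2(a) handles $n\le3r$, we look for a tool that works for all $n\ge3r+1$.

## Normalized flows between consecutive layers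

**Definition (normalized flow and normalized matching).** Let $X$ and $Y$ be the layers of sizes $r$ and $r+1$ of a finite family, both nonempty. A normalized flow from $X$ to $Y$ is a function $f(A,B)\ge0$ on the pairs $A\subset B$, $A\in X$, $B\in Y$, with $\sum_Bf(A,B)=\alpha$ for every $A$ and $\sum_Af(A,B)=\beta$ for every $B$, where $\alpha,\beta>0$ are constants. The normalized matching property is $|\partial F|/|Y|\ge|F|/|X|$ for all $F\subseteq X$.

**Lemma 4.** A normalized flow gives $\alpha|X|=\beta|Y|$, and
$$\frac{|\partial F|}{|Y|}\ge\frac{|F|}{|X|}\quad(F\subseteq X),\qquad \frac{|\Delta G|}{|X|}\ge\frac{|G|}{|Y|}\quad(G\subseteq Y).$$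

*Proof.* Summing $f$ over all pairs in both orders gives $\alpha|X|=\beta|Y|$. The mass leaving $F$ arrives in $\partial F$, so $\alpha|F|=\sum_{A\in F}\sum_Bf(A,B)\le\sum_{B\in\partial F}\sum_A f(A,B)=\beta|\partial F|$. The mass entering $G$ comes from $\Delta G$, so $\beta|G|\le\alpha|\Delta G|$. Insert $\alpha/\beta=|Y|/|X|$. $\square$

**Example.** Take $n=4$, $r=1$. Layer $1$ has the slot sequences $(3,0),(2,1),(1,2),(0,3)$, and layer $2$ has $(1,0,0),(0,1,0),(0,0,1)$. The set $(2,1)$ has the single superset $(0,0,1)$, and $(1,2)$ has the single superset $(1,0,0)$; further, $(3,0)$ lies below $(1,0,0),(0,1,0)$, and $(0,3)$ lies below $(0,1,0),(0,0,1)$. With $\alpha=1$ we must have $\beta=\frac43$, and the flow is then forced: $(1,2)$ sends $1$ to $(1,0,0)$, so $(3,0)$ must send $\frac13$ to $(1,0,0)$ and $\frac23$ to $(0,1,0)$; the rest is the mirror image. Any construction must produce these thirds.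

**Theorem 1 (normalized flow).** If $n\ge 3r+1$, there are weights $f(A,B)\ge 0$ on pairs $A\subset B$, $A\in Q^{(r)}(P_n)$, $B\in Q^{(r+1)}(P_n)$, with $\sum_B f(A,B)=\alpha$ for every $A$ and $\sum_A f(A,B)=\beta$ for every $B$, where $\alpha,\beta>0$ are constants. Hence $|\partial F|/q_{r+1}\ge |F|/q_r$ for all $F\subseteq Q^{(r)}(P_n)$, and $|\Delta G|/q_r\ge|G|/q_{r+1}$ for all $G\subseteq Q^{(r+1)}(P_n)$. For $0\le r\le R-1$ the condition $n\ge 3r+1$ is also necessary for this normalized matching property.

## Red stars, pairs and marks

Draw a set $A$ with slots $(x_0,\dots,x_r)$ as $r+1$ rows of stars, with $x_i$ stars in row $i$. Splitting $x_i$ into $y,z$ means removing the adjacent stars number $y+1$ and $y+2$ of row $i$ and cutting the row there. So supersets of $A$ correspond to adjacent pairs of stars in a row, and the number of these depends on the shape. What does not depend on the shape is the number of $K$-subsets of the $\ell$ stars, which is $\binom{\ell}{K}$.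

So give one unit of mass to each $K$-subset, called a set of red stars, and let the red set pick out adjacent pairs. Read each row from left to right; a red star that has not yet been read takes the star after it and forms a pair with it. A red star that is last in its row and not yet taken has no partner; it becomes a mark. If $K$ is larger than the number of rows, not all red stars can be marks, so at least one pair is formed. The unit of mass is then shared equally among the pairs. This makes the outflow constant; the work is to make the inflow constant too. For that we record what the decoding sees.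

**Definition (scheme).** A scheme $\tau$ of a sequence $(x_0,\dots,x_t)$ of nonnegative integers assigns to each $i$ a pair $(\mu_i,\sigma_i)$, where $\mu_i\in\{0,1\}$ and $\sigma_i$ is a finite word (possibly the empty word $\varepsilon$) in the letters $P$ and $\bullet$, such that
$$\mu_i+\#\bullet(\sigma_i)+2\,\#P(\sigma_i)=x_i .$$
Let $p(\tau)$ be the total number of letters $P$ and $o(\tau)=\sum_i\mu_i$ the number of marks. A scheme of a set is a scheme of its slot sequence.

**Lemma 5 (counting red sets by schemes).** If $\sum_i x_i=S$ and $K\ge0$, then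
$$\sum_{\tau\text{ scheme of }x}\binom{p(\tau)}{K-p(\tau)-o(\tau)}=\binom SK .$$

*Proof.* Put $x_i$ stars in row $i$ and consider the red sets of size $K$. Decode each row from left to right. If the next unread star is not red, write $\bullet$. If it is red and not the last star of the row, write $P$ and read the following star as well. If it is red and last in its row, set $\mu_i=1$; if this never happens in row $i$, set $\mu_i=0$. The result is a scheme, together with the set of those $P$'s whose second star is red.

Conversely, take a scheme and an arbitrary subset of its $P$'s. Lay out row $i$ as the blocks of $\sigma_i$ in order, a $\bullet$ being one non-red star and a $P$ being a red star followed by a star that is red exactly when this $P$ is in the subset; if $\mu_i=1$, add one red star at the end. Decoding this row returns the same data, since the first star of a $P$ is red and not last, and a final red star laid out for a mark is read as a mark. In the other direction, laying out a decoded red set returns that red set. So the two maps are mutually inverse. The number of red stars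 is $p+o$ plus the number of $P$'s with red second star. So exactly $\binom{p}{K-p-o}$ red $K$-sets have scheme $\tau$. Sum over $\tau$. $\square$

**Example.** For $x=(3,0)$ and $K=2$, the schemes have $\sigma_1=\varepsilon$, $\mu_1=0$, and $(\mu_0,\sigma_0)$ one of $(0,\bullet\bullet\bullet)$, $(0,P\bullet)$, $(0,\bullet P)$, $(1,\bullet\bullet)$, $(1,P)$. They contribute $0,1,1,0,1$, with sum $3=\binom32$. For $K=3$ only $(1,P)$ contributes, with $\binom11=1=\binom33$.

**Lemma 6.** For $p\ge0$ and $i\in\mathbb Z$,
$$\frac{p+1+i}{p+1}\binom{p+1}i=\binom pi+2\binom p{i-1}.$$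

*Proof.* The left side is $\binom{p+1}i+\frac i{p+1}\binom{p+1}i$. Here $\binom{p+1}i=\binom pi+\binom p{i-1}$, and $i\binom{p+1}i=(p+1)\binom p{i-1}$. Both identities hold for all integers $i$ with our convention. $\square$

## Proof of Theorem 1

Let $n\ge3r+1$, that is, $\ell\ge r+2$. In particular $\ell\ge2$, so $q_r$ and $q_{r+1}$ are positive.

**Step 1 (moves).** This step defines the flow, up to parameters that will be chosen in Step 3. Put
$$K=r+2,\qquad w(\tau)=\binom{p(\tau)}{K-p(\tau)-o(\tau)},$$
so that $w(\tau)$ is the number of red $K$-sets with scheme $\tau$. Let $\lambda_0,\dots,\lambda_r\in(0,1)$ be numbers to be fixed.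

Let $\tau$ be a scheme of $A\in Q^{(r)}(P_n)$. A move chooses an index $i$ and an occurrence of $P$ in $\sigma_i=uPv$, removes this $P$, and replaces slot $i$ by two consecutive slots with data $(\mu',u)$ and $(\mu'',v)$, where $\mu'+\mu''=\mu_i$. If $\mu_i=0$ there is one outcome, with factor $1$. If $\mu_i=1$, the mark must go to one side: the outcome $(\mu',\mu'')=(0,1)$ has factor $\lambda_i$, and $(1,0)$ has factor $1-\lambda_i$. In each case $x_i$ is replaced by $y,z\ge0$ with $y+z=x_i-2$, so the result $\tau'$ is a scheme of some $B\in Q^{(r+1)}(P_n)$ with $A\subset B$. Moreover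
$$p(\tau')=p(\tau)-1,\qquad o(\tau')=o(\tau). \tag{3}$$
Define
$$f(A,B)=\sum\frac{w(\tau)}{p(\tau)}\cdot(\text{factor}),$$
the sum being over all moves $\tau\to\tau'$ from a scheme $\tau$ of $A$ to a scheme $\tau'$ of $B$.

**Step 2 (outflow).** This step shows that the outflow is constant, whatever the $\lambda_i$ are. A scheme $\tau$ of $A$ with $p(\tau)\ge1$ has $p(\tau)$ choices of $P$, and for each choice the factors of the outcomes sum to $1$. So it contributes $\frac{w(\tau)}{p(\tau)}\,p(\tau)=w(\tau)$. A scheme with $p(\tau)=0$ has no moves; it also has $w(\tau)=\binom0{r+2-o(\tau)}=0$, because $o(\tau)\le r+1$, the number of slots. Here we used that $K$ exceeds the number of slots. By Lemma 5,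
$$\sum_Bf(A,B)=\sum_\tau w(\tau)=\binom{\ell}{r+2}=:\alpha\ge1,$$
since $\ell\ge r+2$.

**Step 3 (factors into a fixed scheme, and the choice of $\lambda_i$).** This step chooses the $\lambda_i$ so that the total factor of the moves into a scheme of $B$ depends only on its number of marks. Let $\tau'=(\mu'_k,\sigma'_k)_{0\le k\le r+1}$ be a scheme of $B$. A move into $\tau'$ is determined by the index $i\in\{0,\dots,r\}$ of the slot that was split: slot $i$ of $\tau$ must be
$$(\mu'_i+\mu'_{i+1},\ \sigma'_iP\sigma'_{i+1}),$$
with the displayed $P$ chosen, and the other slots are unchanged. Such a $\tau$ exists if and only if $\mu'_i+\mu'_{i+1}\le1$. Write $[\cdot]$ for $1$ if the statement inside is true and $0$ otherwise. The factor of the move is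
$$\lambda_i[\mu'_i=0]+(1-\lambda_i)[\mu'_{i+1}=0].$$
Indeed, for $(\mu'_i,\mu'_{i+1})=(0,0),(0,1),(1,0)$ this equals $1,\lambda_i,1-\lambda_i$, as it should, and for $(1,1)$ it is $0$, in agreement with the absence of a move. Summing over $i$ gives
$$\lambda_0[\mu'_0=0]+\sum_{k=1}^r(\lambda_k+1-\lambda_{k-1})[\mu'_k=0]+(1-\lambda_r)[\mu'_{r+1}=0].$$
We want all the coefficients to equal one number $c$. Then $\lambda_0=c$, each $\lambda_k$ is $\lambda_{k-1}-(1-c)$, and $\lambda_r=1-c$; so $c-r(1-c)=1-c$, which gives $c=\frac{r+1}{r+2}$ and
$$\lambda_i=\frac{r+1-i}{r+2}\in(0,1)\qquad(0\le i\le r).$$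
With this choice the factors sum to
$$\frac{r+1}{r+2}\,\bigl(r+2-o(\tau')\bigr), \tag{4}$$
because $B$ has $r+2$ slots and $r+2-o(\tau')$ of them carry no mark.

**Step 4 (inflow).** This step evaluates the inflow. Write $p=p(\tau')$ and $o=o(\tau')$. By (3), every $\tau$ with a move into $\tau'$ has $p(\tau)=p+1$ and $o(\tau)=o$, so $\frac{w(\tau)}{p(\tau)}=\frac1{p+1}\binom{p+1}{K-1-p-o}$. Put $i=K-1-p-o$. Since $K=r+2$, we have $r+2-o=p+1+i$; this is the second place where the value of $K$ matters. By (4) and Lemma 6,
$$\sum_Af(A,B)=\frac{r+1}{r+2}\sum_{\tau'}\frac{p+1+i}{p+1}\binom{p+1}i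
=\frac{r+1}{r+2}\sum_{\tau'}\left[\binom p{(K-1)-p-o}+2\binom p{(K-2)-p-o}\right],$$
the sums being over all schemes $\tau'$ of $B$. The slots of $B$ have sum $\ell-2\ge0$. Lemma 5, with $K-1=r+1$ and with $K-2=r$, gives
$$\sum_Af(A,B)=\frac{r+1}{r+2}\left[\binom{\ell-2}{r+1}+2\binom{\ell-2}{r}\right]=:\beta .$$
This does not depend on $B$, and $\beta>0$ because $\ell-2\ge r$. So $f$ is a normalized flow, and Lemma 4 gives the two inequalities of the theorem.

**Step 5 (necessity).** This step shows that $n\ge3r+1$ cannot be dropped. Let $0\le r\le R-1$ and $n\le3r$. Then $2r+1\le n$, so $2\le\ell\le r+1$, and there is a slot sequence of length $r+1$ with all entries in $\{0,1\}$ and sum $\ell$. No slot of the corresponding $A$ can be split, so $\partial\{A\}=\emptyset$, although $q_{r+1}>0$. So the first inequality fails for $F=\{A\}$. The second fails as well, for $G=Q^{(r+1)}(P_n)$, since $A\notin\Delta G$. $\square$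

**Check on $n=4$, $r=1$.** Here $K=3$, $\lambda_0=\frac23$, $\lambda_1=\frac13$. A scheme with $w>0$ needs $p+o\le3\le2p+o$; three stars allow only $p\le1$, so $p=o=1$. The only such scheme of $(3,0)$ has slot $0$ equal to $(1,P)$. It sends $\frac23$ to $(0,1,0)$ and $\frac13$ to $(1,0,0)$, the forced values. The sharing of the mark is essential: each of the four sets of layer $1$ has one scheme with $w>0$, and if the mark always stayed on the right ($\lambda_i=1$), the sets $(1,0,0),(0,1,0),(0,0,1)$ would receive $1,1,2$; with $\lambda_i=\frac12$ they would receive $\frac32,1,\frac32$.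

For $n=8$, $r=2$, where degrees failed, $\alpha=\binom54=5$ and $\beta=\frac34(1+2\cdot3)=\frac{21}4$; indeed $5\cdot21=\frac{21}4\cdot20$.

## The largest antichain has the size of the largest layer

**Theorem 2 (the question).** $s(P_n)=\max_r q_r=q_{r^*}$ for every $n$, where $r^*=\Big\lceil \frac{5n+2-\sqrt{5n^2+20n+24}}{10}\Big\rceil$.

*Proof.* By Lemma 3, the displayed number is the least $r$ with $q_r\ge q_{r+1}$, and $q_{r^*}=\max_rq_r$. We verify the hypotheses of Lemma 1 with $m=r^*$.

**Step 1 (below $r^*$).** This step gives the upward inequality. Let $r<r^*$. Then $r\le R-1$ and $q_r<q_{r+1}$. If $n\le3r$, Lemma 2(a) would give $q_r>q_{r+1}$; so $n\ge3r+1$. By Theorem 1, $|\partial F|\ge\frac{q_{r+1}}{q_r}|F|\ge|F|$ for all $F\subseteq Q^{(r)}(P_n)$.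

**Step 2 (from $r^*$ on).** This step gives the downward inequality. Let $r^*\le r\le R-1$, so $q_r\ge q_{r+1}$, and let $G\subseteq Q^{(r+1)}(P_n)$. If $n\ge3r+1$, Theorem 1 gives $|\Delta G|\ge\frac{q_r}{q_{r+1}}|G|\ge|G|$. If $n\le3r$, Lemma 2(a) gives $|\Delta G|\ge|G|$.

Lemma 1 now gives $s(P_n)=q_{r^*}=\max_rq_r$. $\square$

## Every maximum antichain is a layer

**Theorem 3 (uniqueness).** Every antichain of maximum size in $Q(P_n)$ is a full layer $Q^{(r)}(P_n)$ with $q_r$ maximum.

There can be two such layers: for $n=19$, $q_5=\binom{15}5=3003=\binom{14}6=q_6$. In that case we need to know that no mixture of the two layers is as large. Two lemmas prepare this. In the first, $f$ is the flow built in the proof of Theorem 1.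

**Lemma 7 (the flow is positive everywhere).** If $\ell\ge r+3$, then $f(A,B)>0$ for all $A\subset B$ with $A\in Q^{(r)}(P_n)$, $B\in Q^{(r+1)}(P_n)$.

*Proof.* Let $B$ have slots $y_0,\dots,y_{r+1}$ and arise from $A$ by splitting slot $i$ into $y_i,y_{i+1}$. We look for one move with positive weight. Suppose that $\tau'$ is a scheme of $B$ in which $\mu'_i,\mu'_{i+1}$ are not both $1$. By Step 3 of the proof of Theorem 1 there is a move into $\tau'$ that comes from splitting slot $i$, that is, from a scheme $\tau$ of $A$. Its factor is $1$, $\lambda_i$ or $1-\lambda_i$, which is positive. With $p=p(\tau')$ and $o=o(\tau')$, $w(\tau)=\binom{p+1}{r+1-p-o}$ is positive if and only if $0\le r+1-p-o\le p+1$, that is,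
$$p+o\le r+1\quad\text{and}\quad 2p+o\ge r. \tag{5}$$

It remains to find such a $\tau'$ that satisfies (5). Start with $\mu'_k\equiv y_k\pmod2$ for all $k$ and all other stars in $P$'s, except that if $y_i$ and $y_{i+1}$ are both odd, slot $i+1$ gets one $\bullet$ instead of its mark. There is at most one $\bullet$, so $2p+o\ge(\ell-2)-1\ge r$. If $p+o\le r+1$, (5) holds. Otherwise, replace marks by $\bullet$, or letters $P$ by $\bullet\bullet$, one at a time. Each replacement keeps a scheme of $B$, creates no mark, and lowers $p+o$ by exactly $1$. Stop when $p+o=r+1$; then $2p+o\ge p+o=r+1$, so (5) holds. $\square$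

**Lemma 8 (connectedness).** If $\ell\ge r+2$, then all of $Q^{(r)}(P_n)$ lies in one component of the inclusion graph between $Q^{(r)}(P_n)$ and $Q^{(r+1)}(P_n)$.

*Proof.* Two $r$-sets with a common superset in layer $r+1$ lie in one component. In terms of slots this allows the following transfer: if $x_i\ge2$, $j=i\pm1$ is the index of a slot, and $2\le c\le x_i$, replace $(x_j,x_i)$ by $(x_j+c,\,x_i-c)$. Indeed, split $x_i$ into $c-2$ and $x_i-c$, with $c-2$ next to slot $j$; this gives a superset. Then merge $x_j$ with $c-2$, which gives $x_j+c$.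

We connect every slot sequence $x$ to $(\ell,0,\dots,0)$. Since $\ell$ exceeds the number $r+1$ of slots, some $x_i\ge2$. Transfer the whole content of this slot to the left; the receiving slot then contains at least $2$, so this can be repeated until $x_0\ge2$.

If now $x\ne(\ell,0,\dots,0)$, let $i\ge1$ be least with $x_i>0$. If $x_i\ge2$, transfer its whole content leftward, slot by slot, into slot $0$. If $x_i=1$, put $X=x_0\ge2$. Transfer $X$ through the empty slots to slot $i-1$ (nothing to do if $i=1$). In slots $i-1,i$ transfer $2$ to the right and then $3$ to the left: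
$$(X,1)\to(X-2,3)\to(X+1,0).$$
Then transfer $X+1$ back to slot $0$. In both cases $x_0$ has increased. As $x_0\le\ell$, the process ends, and it can end only at $(\ell,0,\dots,0)$. $\square$

*Proof of Theorem 3.* Let $\mathcal A$ be an antichain of maximum size, and let $r^{**}$ be the largest index with $q_{r^{**}}=q_{r^*}$. By the strict monotonicity in Lemma 3, at most one ratio equals $1$; so $r^{**}\in\{r^*,r^*+1\}$, and $q_r>q_{r+1}$ for $r^{**}\le r\le R$.

**Step 1 (no layers below $r^*$).** This step pushes the bottom of $\mathcal A$ up. Suppose the lowest layer $r_0$ met by $\mathcal A$ has $r_0<r^*$, and let $F=\mathcal A\cap Q^{(r_0)}(P_n)$. Let $B\in\partial F$ and $C\in\mathcal A\setminus F$. If $B\subseteq C$, then $C$ contains a member of $F$, which is impossible in $\mathcal A$; in particular $\partial F\cap\mathcal A=\emptyset$. And $C\subsetneq B$ is impossible since $|C|\ge r_0+1=|B|$. So $(\mathcal A\setminus F)\cup\partial F$ is an antichain. By Step 1 of the proof of Theorem 2, $n\ge3r_0+1$, so $|\partial F|\ge\frac{q_{r_0+1}}{q_{r_0}}|F|>|F|$. The new antichain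 is larger than $\mathcal A$, a contradiction.

**Step 2 (no layers above $r^{**}$).** This step pushes the top down in the same way. Suppose the highest layer met by $\mathcal A$ is $r+1$ with $r\ge r^{**}$; then $r\le R-1$. Let $G=\mathcal A\cap Q^{(r+1)}(P_n)$. By the mirrored argument, $(\mathcal A\setminus G)\cup\Delta G$ is an antichain and $\Delta G\cap\mathcal A=\emptyset$: a set $C\in\mathcal A\setminus G$ contained in a member of $\Delta G$ would be contained in a member of $G$, and $C$ cannot properly contain a member of $\Delta G$ since $|C|\le r$. If $n\ge3r+1$, then $|\Delta G|\ge\frac{q_r}{q_{r+1}}|G|>|G|$; if $n\le3r$, then $|\Delta G|>|G|$ by Lemma 2(a). Again this is a contradiction.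

So $\mathcal A$ lies in the layers $r^*,\dots,r^{**}$. If $r^*=r^{**}$, then $\mathcal A\subseteq Q^{(r^*)}(P_n)$ and $|\mathcal A|=q_{r^*}$, so $\mathcal A$ is this layer.

**Step 3 (a tie leaves room).** In the remaining case $q_r=q_{r+1}=:q$ with $r=r^*$. This step shows that Lemmas 7 and 8 apply. If $r=0$, then $n=q_1=q_0=1$, and the antichains of maximum size in $\{\emptyset,\{1\}\}$ are the two layers. Let $r\ge1$. Since $q_{r+1}>0$, $r\le R-1$, and Lemma 2(a) gives $n\ge3r+1$. If $n=3r+1$, then $\ell=r+2$, and (2) reads
$$\frac{q_{r+1}}{q_r}=\frac{\ell(\ell-1)}{(r+1)(\ell+r)}=\frac{r+2}{2r+2}<1,$$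
a contradiction. So $n\ge3r+2$, that is, $\ell\ge r+3$.

**Step 4 (no mixture).** This step uses equality in the flow. Write $\mathcal A=F\cup G$ with $F\subseteq Q^{(r)}(P_n)$ and $G\subseteq Q^{(r+1)}(P_n)\setminus\partial F$. As $|F|+|G|=q$ and $|G|\le q-|\partial F|$, we have $|\partial F|\le|F|$. By Lemma 4, $\alpha q_r=\beta q_{r+1}$, so $\alpha=\beta$. Hence
$$\alpha|F|=\sum_{A\in F}\sum_{B}f(A,B)\le\sum_{B\in\partial F}\sum_{A}f(A,B)=\beta|\partial F|\le\alpha|F| .$$
So equality holds throughout, and $f(A,B)=0$ whenever $B\in\partial F$ and $A\notin F$. By Lemma 7, every $r$-subset of a member of $\partial F$ lies in $F$. Thus, walking in the inclusion graph from a member of $F$ up to a superset and down to another subset, we stay in $F$. By Lemma 8, $F=\emptyset$ or $F=Q^{(r)}(P_n)$. In the first case $\mathcal A=G\subseteq Q^{(r+1)}(P_n)$ has $q=q_{r+1}$ members, so it is that layer; in the second, $|F|=q$ and $G=\emptyset$. So $\mathcal A$ is a layer. $\square$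

## The LYM inequality on the low layers

**Theorem 4 (sharp LYM range).** For $0\le t\le R$, the inequality $\sum_r |\mathcal A\cap Q^{(r)}(P_n)|/q_r\le 1$ holds for all antichains $\mathcal A$ contained in layers $0,\dots,t$ if and only if $t\le (n+2)/3$.

*Proof.* **Step 1 (sufficiency).** This step pushes an antichain up to layer $t$ without losing LYM weight. Let $t\le(n+2)/3$. For $r\le t-1$ we have $3r+1\le3t-2\le n$, so Theorem 1 applies between layers $r$ and $r+1$. Let $\mathcal A$ be an antichain in layers $0,\dots,t$ whose lowest nonempty part is $F$, in layer $r<t$. As in Step 1 of the proof of Theorem 3, $(\mathcal A\setminus F)\cup\partial F$ is an antichain and $\partial F$ is disjoint from $\mathcal A$; this part of the argument used nothing about $r^*$. Since $|\partial F|/q_{r+1}\ge|F|/q_r$, the LYM sum does not decrease. Iterating, we reach a subfamily of $Q^{(t)}(P_n)$, whose sum is at most $1$. (For the empty antichain the sum is $0$.)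

**Step 2 (necessity).** This step gives a counterexample beyond the range. Let $(n+2)/3<t\le R$ and $r=t-1$. Then $0\le r\le R-1$ and $n<3t-2=3r+1$, so $n\le3r$. By Step 5 of the proof of Theorem 1 there is $A\in Q^{(r)}(P_n)$ with $\partial\{A\}=\emptyset$. So $\{A\}\cup Q^{(t)}(P_n)$ is an antichain, and its sum is $1+1/q_{t-1}>1$. $\square$

For $n=3$, $t=2$ this is the antichain $\{\{2\},\{1,3\}\}$ seen above.

## Independent sets of a cycle

**Theorem 5 (cycles).** For $N\ge3$, the maximum size of an antichain of independent sets of the cycle $C_N$ is the size of a largest layer.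

Let $C_N$ have vertex set $\mathbb Z_N$, let $M=\lfloor N/2\rfloor$, and in this section let $q_m$ be the number of independent $m$-sets in $C_N$, with $\partial$ and $\Delta$ taken among independent sets of $C_N$.

For an independent set $A$ with $|A|=m\ge1$ and $a\in A$, let the slot of $a$ be
$$x_a=(\text{clockwise distance from } a \text{ to the next element of } A)-2\ge0,$$
where for $m=1$ the distance is $N$. The distances sum to $N$, so $\sum_ax_a=\ell:=N-2m$. Adding an element $b$ in slot $a$ replaces $x_a$ by a slot $y$ of $a$ and a slot $z$ of $b$, with $y,z\ge0$ and $y+z=x_a-2$; the supersets of $A$ correspond to the pairs $(a,y)$. Deleting $b$ from a set with at least two elements merges the slots $y$ of its predecessor and $z$ of $b$ into $y+z+2$. For example, in $C_7$ the set $\{0,3\}$ has slots $x_0=1$, $x_3=2$, and one superset, $\{0,3,5\}$, with all slots zero except $x_0=1$.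

*Proof of Theorem 5.* **Step 1 (layer sizes).** This step finds where the layer sizes rise and fall. Kaplansky's formula states that
$$q_m=N\,\frac{(N-m-1)!}{m!\,(N-2m)!}\qquad(0\le m\le N/2).$$
For $m=0$ the right side is $1$. For $m\ge1$, count pairs $(A,a)$ with $a\in A$: there are $N$ choices of $a$, and then the slots read clockwise from $a$ form an arbitrary sequence of $m$ nonnegative integers with sum $N-2m$. So $m\,q_m=N\binom{N-m-1}{m-1}$, which is the formula. Also $q_m=0$ for $m>N/2$. Hence, for $0\le m\le M$,
$$\frac{q_{m+1}}{q_m}=\frac{(N-2m)(N-2m-1)}{(m+1)(N-m-1)} ;$$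
for $m=M$ both sides are $0$, since $N-2M\in\{0,1\}$, and the denominator is positive since $N\ge3$. This ratio is strictly decreasing on $0\le m\le M$. Let $m<M$ and $k=N-2m\ge2$; the numerator $k(k-1)$ is positive. If $k\in\{2,3\}$, the next numerator $(k-2)(k-3)$ is $0$. If $k\ge4$, the numerator strictly decreases from $k(k-1)$ to $(k-2)(k-3)$, and the denominator changes by $(m+2)(N-m-2)-(m+1)(N-m-1)=N-2m-3=k-3>0$.

Let $m^*$ be the least $m$ with $q_m\ge q_{m+1}$. Then $m^*\le M$, $q_m<q_{m+1}$ for $m<m^*$, and $q_m\ge q_{m+1}$ for $m^*\le m\le M$.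

**Step 2 (normalized matching for $N\ge3m+1$).** This step repeats the flow argument; by rotational symmetry the mark can now be shared half and half. If $m=0$, layer $0$ is $\{\emptyset\}$ and all of layer $1$ lies above it, so both inequalities of Lemma 4 are clear. Let $m\ge1$ and $N\ge3m+1$, so $\ell=N-2m\ge m+1\ge2$ and $q_{m+1}>0$.

Use schemes $(\mu_a,\sigma_a)_{a\in A}$ of the slots of $A$; Lemma 5 applies to them, since it concerns only a finite list of slots. Put $K=m+1$ and $w(\tau)=\binom{p(\tau)}{K-p(\tau)-o(\tau)}$. A move chooses a $P$ in some $\sigma_a=uPv$, inserts a new element $b$ in slot $a$, gives $u$ to $a$ and $v$ to $b$, and if $\mu_a=1$ gives the mark to $a$ or to $b$, each with factor $\frac12$; if $\mu_a=0$ the factor is $1$. The result is a scheme of a superset $B$ of $A$ in layer $m+1$, with one $P$ fewer and the same number of marks. Let $f(A,B)$ be the sum of $\frac{w(\tau)}{p(\tau)}\cdot(\text{factor})$ over all moves from schemes of $A$ to schemes of $B$.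

*Outflow.* The set $A$ has $m$ slots, so $o(\tau)\le m<K$, and a scheme with $p(\tau)=0$ has $w(\tau)=\binom0{K-o(\tau)}=0$. A scheme with $p(\tau)\ge1$ contributes $w(\tau)$. By Lemma 5 the outflow of each $A$ is $\binom\ell{m+1}>0$.

*Inflow.* Let $\tau'$ be a scheme of $B$, where $|B|=m+1\ge2$, and put $p=p(\tau')$, $o=o(\tau')$. A move into $\tau'$ is determined by the inserted element $b\in B$. Let $a\ne b$ be the element of $B$ preceding $b$. The slot of $a$ in $\tau$ must be $(\mu'_a+\mu'_b,\ \sigma'_aP\sigma'_b)$, which is possible if and only if $\mu'_a+\mu'_b\le1$. The factor is $\frac12[\mu'_a=0]+\frac12[\mu'_b=0]$, which is $0$ when no move exists. As $b$ runs over $B$, every element of $B$ occurs once as $b$ and once as the predecessor, so the factors sum to $m+1-o$. Put $i=K-(p+1)-o=m-p-o$, so that $m+1-o=p+1+i$. By Lemma 6, and then Lemma 5 for the slots of $B$, whose sum is $\ell-2\ge0$,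
$$\sum_Af(A,B)=\sum_{\tau'}\frac{p+1+i}{p+1}\binom{p+1}{i}=\sum_{\tau'}\left[\binom p{m-p-o}+2\binom p{(m-1)-p-o}\right]=\binom{\ell-2}{m}+2\binom{\ell-2}{m-1}.$$
This is a constant, and it is positive because $\ell-2\ge m-1\ge0$. So $f$ is a normalized flow, and Lemma 4 applies.

**Step 3 (degrees for $N\le3m$).** This step handles the high layers. Let $N\le3m$ and $q_{m+1}>0$. Then $m\ge1$ and $m+1\le N/2$, so $\ell\ge2$. A set $A$ in layer $m$ with $\nu$ nonzero slots has $\sum_{x_a>0}(x_a-1)=\ell-\nu$ supersets in layer $m+1$, and $\nu\ge1$; so there are at most $\ell-1=N-2m-1\le m-1$ of them. Each $B$ in layer $m+1$ has $m+1$ subsets in layer $m$. So $(m+1)|G|\le(m-1)|\Delta G|$, and $|\Delta G|>|G|$ for every nonempty $G$ in layer $m+1$. In particular $q_m>q_{m+1}$.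

**Step 4 (gluing).** This step verifies the hypotheses of Lemma 1 for the layers $0,\dots,M$ and the index $m^*$. If $m<m^*$, then $m<M$, so $q_{m+1}>0$, and $q_m<q_{m+1}$; by Step 3, $N\ge3m+1$, and by Step 2, $|\partial F|\ge\frac{q_{m+1}}{q_m}|F|\ge|F|$ for all $F$ in layer $m$. If $m^*\le m\le M-1$, then $q_m\ge q_{m+1}>0$. For $G$ in layer $m+1$ we get $|\Delta G|\ge\frac{q_m}{q_{m+1}}|G|\ge|G|$ from Step 2 if $N\ge3m+1$, and $|\Delta G|\ge|G|$ from Step 3 if $N\le3m$. By Lemma 1 the maximum size of an antichain is $q_{m^*}=\max_mq_m$. $\square$
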